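\title{Newton polygons of twisted $L$-functions of binomials:\\ counterexamples and an exact criterion}

\begin{abstract}
Let $f=x^d+\lambda x^e$ be a binomial over a finite field of characteristic $p$, and let $\chi$ be a multiplicative character of order $c$. An explicit polygon $P$, defined through an assignment problem modulo $d$, lies below the $T$-adic and the classical Newton polygons attached to the exponential sums of $f$ twisted by $\chi$. It was conjectured that all these polygons coincide once $p$ is large with respect to $c$ and $d$. We show that this is false, already for $d=5$, $e=3$, $\chi$ quadratic and $p\equiv3\pmod{10}$, and also for the trivial character with $d=13$, $e=7$. We give an exact criterion for equality in terms of finitely many signed sums of reciprocals of factorials. It follows that equality holds for $e=1$, that $5$ is the smallest degree in which the conjecture fails, and that for large $p$ the answer depends only on $e$, on $p$ modulo $cd$ and on the character.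 In the quadratic example we compute the true polygon.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Twisted sums and their Newton polygons}

Fix a prime $p$ and a power $q=p^a$. Let $\mathbb{Q}_q$ be the unramified extension of $\mathbb{Q}_p$ of degree $a$ and $\mathbb{Z}_q$ its ring of integers. For $x\in\mathbb{F}_{q^k}^\times$ let $\hat x\in\mathbb{Z}_{q^k}$ be its Teichm\"uller lift, the root of unity of order prime to $p$ that reduces to $x$, and let $\omega(x)=\hat x$ be the Teichm\"uller character of $\mathbb{F}_q^\times$. Let $d>e\ge1$ be coprime integers, let $\lambda\in\mathbb{F}_q^\times$, and put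
\[
f(x)=x^d+\lambda x^e,\qquad \hat f(x)=x^d+\hat\lambda x^e .
\]
Every multiplicative character of $\mathbb{F}_q^\times$ is $\chi=\omega^{-u}$ with $0\le u\le q-2$. If $\chi$ has order $c$, then $u=(q-1)\mu/c$ with $0\le\mu<c$ and $\gcd(\mu,c)=1$. We write $u=u_0+u_1p+\dots+u_{a-1}p^{a-1}$ in base $p$ and extend the digits periodically by $u_{j+a}=u_j$.

For $y\in\mathbb{Z}_p$ the series $(1+T)^y=\sum_n\binom yn T^n$ lies in $\mathbb{Z}_p[[T]]$. The twisted $T$-adic exponential sums, their $L$-function and their characteristic function are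
\begin{gather*}
S_{k,u}(f,T)=\sum_{x\in\mathbb{F}_{q^k}^\times}(1+T)^{\operatorname{Tr}_{\mathbb{Q}_{q^k}/\mathbb{Q}_p}\hat f(\hat x)}\;\omega^{-u}\bigl(\operatorname{Nm}_{\mathbb{F}_{q^k}/\mathbb{F}_q}x\bigr),\\
L_u(z,f,T)=\exp\Bigl(\sum_{k\ge1}S_{k,u}(f,T)\frac{z^k}{k}\Bigr),\qquad
C_u(z,f,T)=\prod_{j\ge0}L_u(q^jz,f,T).
\end{gather*}
Both series lie in $1+z\mathbb{Z}_q[[T]][[z]]$. The variable $T$ treats all additive characters at once: if $\psi_m:\mathbb{Z}_p\to\mathbb{C}_p^\times$ has order $p^m$, $m\ge1$, and $\pi_m=\psi_m(1)-1$, then $(1+\pi_m)^y=\psi_m(y)$, so $T=\pi_m$ gives the classical twisted $L$-function $L_u(z,f,\psi_m)$.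

The \emph{Newton polygon} of a series $\sum_n b_nz^n$ with $b_0=1$, for a valuation $\operatorname{ord}$, is the lower convex hull of the points $(n,\operatorname{ord}b_n)$: the largest convex function on $[0,\infty)$ whose value at each $n$ is at most $\operatorname{ord}b_n$. If the series is a product $\prod_i(1-\alpha_iz)$, finite or with $\operatorname{ord}\alpha_i\to\infty$, then the slopes of the polygon over the intervals $[n-1,n]$ are the numbers $\operatorname{ord}\alpha_i$ in increasing order. So the polygon records the $p$-adic sizes of the reciprocal roots.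

On $\mathbb{Z}_q[[T]]$ let $\operatorname{ord}_T$ be the least exponent with a nonzero coefficient, and on $\mathbb{C}_p$ let $\operatorname{ord}_{\pi_m}$ be the valuation with $\operatorname{ord}_{\pi_m}\pi_m=1$. We write $\mathrm{NP}_{u,T}(f)$ for the Newton polygon of $C_u(z,f,T)$ with respect to $\operatorname{ord}_T/(a(p-1))$, and $\mathrm{NP}_{u,m}(f)$ for that of $C_u(z,f,\pi_m)$ with respect to $\operatorname{ord}_{\pi_m}/(a(p-1))$. The latter does not depend on the choice of $\psi_m$, because the possible values of $\pi_m$ are conjugate over $\mathbb{Q}_q$. For $m=1$ we have $\operatorname{ord}_{\pi_1}p=p-1$, so the normalized valuation is the $q$-adic one.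

\subsection{The polygon $P$ and the conjecture}

Throughout, $\mathbb{N}=\{0,1,2,\dots\}$, $[n]=\{0,\dots,n-1\}$, and $1/r!=0$ for $r<0$. For an integer $y$ let $\overline y$ be its least nonnegative residue modulo $d$, and let $e^{-1}$ be an inverse of $e$ modulo $d$. For $\ell\in\mathbb{Z}$ put
\begin{equation}\label{eq:srw}
s(\ell)=\overline{e^{-1}\ell},\qquad r(\ell)=\frac{\ell-e\,s(\ell)}d\in\mathbb{Z},\qquad w(\ell)=r(\ell)+s(\ell)=\frac{\ell+(d-e)s(\ell)}d .
\end{equation}
Among the integer solutions of $dr+es=\ell$ with $s\ge0$, the pair $(r(\ell),s(\ell))$ has the smallest $s$ and, since $d>e$, the smallest $r+s$. Thus $w(\ell)$ is the least number of monomials $x^d$ and $x^e$ whose product is $x^\ell$, when $r(\ell)\ge0$.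

For $t\in\mathbb{Z}$ and $n\in\mathbb{N}$, assign to row $i$ and column $h$ the \emph{cost} $s(pi-h+t)$, and let
\[
A_n(t)=\min_\tau\sum_{i\in[n]}s\bigl(pi-\tau(i)+t\bigr),
\]
the minimum over permutations $\tau$ of $[n]$, with $A_0(t)=0$. (This number is $C_{t,n-1}$ in \cite{Zhang}.) Let $P=P_{u,e,d}$ be the polygon that is linear between consecutive integers and has
\begin{equation}\label{eq:P}
P(n)=\frac{n(n-1)}{2d}+\frac1{ad(p-1)}\sum_{j=0}^{a-1}\bigl(nu_j+(d-e)A_n(u_j)\bigr),\qquad n\in\mathbb{N}.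
\end{equation}
One may equally average over the least period $b$ of the digits, replacing $a$ by $b$ in \eqref{eq:P}, since $b\mid a$.

The definition is explained by a determinant. For $a=1$ we shall see that $C_u(z,f,T)=\det(1-zB)$ for an infinite matrix $B$ whose entry in row $i$ and column $h$ has order at least $w(pi-h+u)$. By \eqref{eq:srw}, $(p-1)P(n)$ is the minimum over $\tau$ of $\sum_{i\in[n]}w(pi-\tau(i)+u)$, the smallest order that a term of the upper left $n\times n$ minor can have. So $P$ is the polygon one obtains if the terms of smallest order never cancel. The problem, as posed in \cite{Zhang}, starts from two known results.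
\begin{itemize}
\item[(K1)] If $p>(d-e)(2d-1)$, then $\mathrm{NP}_{u,T}(f)$ and $\mathrm{NP}_{u,m}(f)$ lie above $P_{u,e,d}$.
\item[(K2)] If $e=d-1$ and $p>c(d^2-d+1)$, then $\mathrm{NP}_{u,m}(f)=\mathrm{NP}_{u,T}(f)=P_{u,e,d}$.
\end{itemize}

\medskip\noindent\textbf{Conjecture} (\cite{Zhang})\textbf{.} \emph{There is a bound $N(c,d)$ such that $\mathrm{NP}_{u,m}(f)=\mathrm{NP}_{u,T}(f)=P_{u,e,d}$ for all primes $p>N(c,d)$ and all $a$, $e$, $\lambda$, $m$ and $u$ with $\omega^{-u}$ of order $c$.}
\medskip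

We say that the Conjecture holds for $(d,e)$ if such a bound exists for every $c$ when $e$ is kept fixed.

\subsection{Results}

Our standing hypothesis on $p$ is
\[
(\star)\qquad p-1>2(d-1)(d-e).
\]
It gives $p>2d-1$, hence $p\nmid d$, and it follows from the hypothesis of (K1).

\begin{theorem}[Counterexamples]\label{thm:counter}
In each case below, for all primes $p$ in the stated class that satisfy $(\star)$ (there are infinitely many, by Dirichlet's theorem) and all $\lambda$, we have $\mathrm{NP}_{u,m}(f)\ne P_{u,e,d}$ for every $m\ge1$.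
\begin{itemize}
\item[(a)] $d=5$, $e=3$, $c=2$, $u=\frac{q-1}2$, $p\equiv3\pmod{10}$, every $a\ge1$. Here also $\mathrm{NP}_{u,T}(f)\ne P_{u,e,d}$.
\item[(b)] More generally, $1<\beta<e<2\beta$, $\gcd(e,\beta)=1$, $d=e\beta-1$, $c=\beta$, $p\equiv e\pmod{\beta d}$, $\beta\mid q-1$, $u=\frac{(q-1)(e-\beta)}\beta$. Here also $\mathrm{NP}_{u,T}(f)\ne P_{u,e,d}$. Case \textup{(a)} is $\beta=2$, $e=3$.
\item[(c)] $d=13$, $e=7$, $c=1$, $u=0$, $p\equiv2\pmod{13}$, every $a\ge1$. Here $\mathrm{NP}_{0,T}(f)$ takes the value $P(3)$ at $3$ and $\mathrm{NP}_{0,m}(f)$ does not, so also $\mathrm{NP}_{0,T}(f)\ne\mathrm{NP}_{0,m}(f)$.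
\item[(d)] $d=5$, $e=2$, $c=5$, $u=\frac{4(q-1)}5$, $p\equiv6\pmod{25}$, every $a\ge1$.
\end{itemize}
\end{theorem}

In case (a) the pair $(c,d)=(2,5)$ is fixed and $p$ runs over all primes $p\equiv3\pmod{10}$ with $p>17$. So no bound $N(2,5)$ exists, and the Conjecture is false.

The cancellation is measured by the following numbers. Let $0\le t\le p-1$ and $1\le n\le d$. For a permutation $\tau$ of $[n]$ put $s_i=s(pi-\tau(i)+t)$ and $r_i=r(pi-\tau(i)+t)$, call $\tau$ \emph{optimal} if $\sum_is_i=A_n(t)$, and let $\operatorname{Opt}_n(t)$ be the set of optimal permutations. Define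
\begin{equation}\label{eq:H}
H_n(t)=\sum_{\tau\in\operatorname{Opt}_n(t)}\operatorname{sgn}(\tau)\prod_{i\in[n]}\frac1{r_i!\,s_i!}.
\end{equation}
If $p>d$, then $s_i\le d-1<p$ and $r_i\le(p(d-1)+p-1)/d<p$, so $H_n(t)$ lies in $\mathbb{Z}_{(p)}$, the ring of rationals with denominator prime to $p$, and every nonzero term of \eqref{eq:H} is a $p$-adic unit.

\begin{theorem}[Exact criterion]\label{thm:criterion}
Assume $(\star)$. For each $m\ge1$, we have $\mathrm{NP}_{u,m}(f)=P_{u,e,d}$ if and only if $H_n(u_j)\in\mathbb{Z}_{(p)}^\times$ for all $1\le n\le d-1$ and all $j$. In particular equality does not depend on $m$ or $\lambda$. In that case $\mathrm{NP}_{u,T}(f)=P_{u,e,d}$ too. If $H_n(u_j)=0$ for some such $n$ and $j$, then $\mathrm{NP}_{u,T}(f)\ne P_{u,e,d}$.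
\end{theorem}

The case $n=1$ shows why the bound must depend on $c$. We have $H_1(t)=1/(r(t)!\,s(t)!)$, which is a unit if $r(t)\ge0$ and zero otherwise. If $e\ge2$, $a=1$ and $u=1$, then $s(1)\ge1$ and $r(1)<0$, so equality fails for every $p$ with $(\star)$; here $c=p-1$. For fixed $c\ge2$, on the other hand, every digit is at least $(p-c+1)/c$ by Lemma~\ref{lem:digits}, so for large $p$ all $r_i$ are nonnegative and $H_n(u_j)$ is a signed sum of units. It is a unit when there is only one optimal permutation. The Conjecture asserts that it remains a unit when there are several.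

\begin{theorem}[The case $e=1$]\label{thm:eone}
If $e=1$ and $p>2(d-1)^2+1$, then $\mathrm{NP}_{u,m}(f)=\mathrm{NP}_{u,T}(f)=P_{u,1,d}$ for all $c,a,\lambda,u,m$. Together with \textup{(K2)}, the Conjecture holds for $d\le4$; for $d=5$ it holds for $e=1,4$ and fails for $e=2,3$. So $5$ is the smallest degree in which it fails.
\end{theorem}

\begin{theorem}[Dichotomy]\label{thm:dichotomy}
Fix $c$ and $d$. There are finitely many explicit rational numbers $\mathcal{H}_n(e,\bar p,\bar t,\theta)$, defined in \eqref{eq:calH}, and a bound $N_0(c,d)$ with the following property. Let $p>N_0(c,d)$, let $a,e,\lambda,m$ be arbitrary, let $u=(q-1)\mu/c$ with $\omega^{-u}$ of order $c$, and let $\mu_j\in[0,c)$ be the integer with $p^j\mu_j\equiv\mu\pmod c$. Then $\mathrm{NP}_{u,m}(f)=P_{u,e,d}$ if and only if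
\[
\mathcal{H}_n\bigl(e,\ p\bmod d,\ u_j\bmod d,\ \mu_j/c\bigr)\neq0\quad\text{for all }1\le n\le d-1\text{ and all }j .
\]
Whether this holds depends only on $(e,\ p\bmod cd,\ \mu)$.
\end{theorem}

\begin{theorem}[The true polygon in case (a)]\label{thm:true}
In case \textup{(a)} of Theorem~\ref{thm:counter} with $p>37$, the polygons $\mathrm{NP}_{u,m}(f)$ for all $m\ge1$ and $\mathrm{NP}_{u,T}(f)$ take the values $P(n)+\delta_n/(p-1)$ at $n=0,\dots,5$, where $\delta=(0,0,2,2,0,0)$. The $q$-adic slopes of $L_u(z,f,\psi_1)$ are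
\[
\tfrac1{10}+\tfrac4{5(p-1)},\quad \tfrac3{10}+\tfrac{12}{5(p-1)},\quad \tfrac12,\quad \tfrac7{10}-\tfrac{12}{5(p-1)},\quad \tfrac9{10}-\tfrac4{5(p-1)}.
\]
\end{theorem}

Section~\ref{sec:trace} expands the coefficients of $C_u$ into minors, and Section~\ref{sec:example} carries out the cancellation by hand for $p=23$. Section~\ref{sec:leading} identifies the leading terms in general; it also proves the lower bound (K1) under $(\star)$, so (K1) is not used. The five theorems are proved in Sections~\ref{sec:counter}--\ref{sec:true}. The only outside inputs are Weil's theorem on $L_u(z,f,\psi_1)$, used for Theorems~\ref{thm:criterion}--\ref{thm:true}, and (K2), used for the second sentence of Theorem~\ref{thm:eone}.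

\section{The characteristic function as a sum of minors}\label{sec:trace}

The function $x\mapsto(1+T)^{\operatorname{Tr}\hat f(\hat x)}$ becomes tractable once it is written as a product of values of one power series with controlled coefficients. The Artin--Hasse exponential
\[
E(X)=\exp\Bigl(\sum_{i\ge0}\frac{X^{p^i}}{p^i}\Bigr)=\sum_{n\ge0}E_nX^n
\]
does this. Its coefficients lie in $\mathbb{Z}_p$, and $E_n=1/n!$ for $n<p$ because $E(X)\equiv\exp X\pmod{X^p}$. Since $E(X)=1+X+\cdots$, there is a unique $\pi\in T+T^2\mathbb{Z}_p[[T]]$ with $E(\pi)=1+T$. Then $\mathbb{Z}_q[[T]]=\mathbb{Z}_q[[\pi]]$ and $\operatorname{ord}_T=\operatorname{ord}_\pi$, and at $T=\pi_m$ the series $\pi$ takes a value of the same valuation as $\pi_m$.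

Let $\sigma$ be the Frobenius automorphism of $\mathbb{Z}_{q^k}$, which raises Teichm\"uller elements to the $p$-th power; it acts on series in $\pi$ through their coefficients. Let $K=ak$ and let $\xi$ be a Teichm\"uller element of $\mathbb{Z}_{q^k}$. Then $\sum_{j<K}\xi^{p^{i+j}}=\operatorname{Tr}\xi$ for every $i$, so
\[
\prod_{j<K}E(\pi\xi^{p^j})=\exp\Bigl(\sum_i\frac{\pi^{p^i}}{p^i}\sum_{j<K}\xi^{p^{i+j}}\Bigr)=\exp\bigl(\operatorname{Tr}\xi\cdot\log(1+T)\bigr)=(1+T)^{\operatorname{Tr}\xi}.
\]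
Put $F(X)=E(\pi X^d)E(\pi\hat\lambda X^e)=\sum_{\ell\ge0}\gamma_\ell X^\ell$, and $\gamma_\ell=0$ for $\ell<0$. Applying the identity to $\xi=\hat x^d$ and $\xi=\hat\lambda\hat x^e$ gives
\begin{equation}\label{eq:split}
(1+T)^{\operatorname{Tr}\hat f(\hat x)}=\prod_{j<K}F^{\sigma^j}(\hat x^{p^j}).
\end{equation}

\begin{lemma}\label{lem:gamma}
For every $\ell\in\mathbb{Z}$, with $r=r(\ell)$, $s=s(\ell)$ and $E_n=0$ for $n<0$,
\[
\gamma_\ell=\sum_{l\ge0}E_{r-el}\,E_{s+dl}\;\hat\lambda^{\,s+dl}\,\pi^{\,w(\ell)+(d-e)l}.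
\]
In particular $\operatorname{ord}_\pi\gamma_\ell\ge w(\ell)\ge\ell/d$.
\end{lemma}

\begin{proof}
The coefficient of $X^\ell$ in $F$ is $\sum E_{r'}E_{s'}\hat\lambda^{s'}\pi^{r'+s'}$ over $r',s'\ge0$ with $dr'+es'=\ell$. Such an $s'$ is congruent to $e^{-1}\ell$ modulo $d$, so $s'=s+dl$ with $l\ge0$, and then $r'=r-el$ and $r'+s'=w(\ell)+(d-e)l$.
\end{proof}

For $j\in\mathbb{N}$ let $B_j$ be the matrix with entry $B_j[i,h]=\sigma^j(\gamma_{pi-h+u_j})$ in row $i\in\mathbb{N}$ and column $h\in\mathbb{N}$; note $B_{j+a}=B_j$. For finite sets $S',S\subset\mathbb{N}$ let $B_j[S',S]$ be the submatrix with rows $S'$ and columns $S$, both in increasing order, and let $\|S\|=\sum_{i\in S}i$.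

\begin{proposition}\label{prop:minors}
We have $C_u(z,f,T)=\sum_{n\ge0}(-1)^n\Delta_nz^n$ with
\begin{equation}\label{eq:minors}
\Delta_n=\sum_{(S_0,\dots,S_{a-1})}\ \prod_{j=0}^{a-1}\det B_j[S_{j+1},S_j]\ \in\mathbb{Z}_q[[\pi]],
\end{equation}
where the $S_j$ run over the $n$-element subsets of $\mathbb{N}$ and $S_a=S_0$. The sum converges $\pi$-adically.
\end{proposition}

\begin{proof}
Since $\operatorname{Nm}x=x^{(q^k-1)/(q-1)}$ and $u(q^k-1)/(q-1)=\sum_{j<K}u_jp^j$, we have $\omega^{-u}(\operatorname{Nm}x)=\prod_{j<K}\hat x^{-u_jp^j}$. Multiply by \eqref{eq:split}, expand, and sum over the $(q^k-1)$-th roots of unity $\hat x$. The sum of $\hat x^{\,y}$ is $q^k-1$ if $q^k-1\mid y$ and $0$ otherwise, so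
\[
S_{k,u}=(q^k-1)\sum_{(\ell_j)}\prod_{j<K}\sigma^j(\gamma_{\ell_j}),
\]
the sum over $\ell_0,\dots,\ell_{K-1}\ge0$ with $\sum_{j<K}(\ell_j-u_j)p^j\equiv0\pmod{q^k-1}$. It converges by Lemma~\ref{lem:gamma}.

The congruence couples all $\ell_j$; we replace it by a chain of conditions on neighbors. Read indices modulo $K$ and put $i_j=(q^k-1)^{-1}\sum_{l<K}(\ell_{j+l}-u_{j+l})p^l$. The sum telescopes to $pi_{j+1}-i_j=\ell_j-u_j$. As $i_K=i_0$ is an integer, $i_j=pi_{j+1}-\ell_j+u_j$ is an integer for all $j$, by descending induction. As $u\le q-2$, not all digits equal $p-1$, so $\sum_{l<K}u_{j+l}p^l<q^k-1$ and $i_j>-1$. Conversely, let $(i_j)$ be a $K$-periodic sequence in $\mathbb{N}$ and set $\ell_j=pi_{j+1}-i_j+u_j$. Then $\sum_{l<K}(\ell_{j+l}-u_{j+l})p^l=(p^K-1)i_j$, so the congruence holds and the construction returns $(i_j)$; if some $\ell_j$ is negative, the product vanishes. Therefore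
\[
S_{k,u}=(q^k-1)\sum_{(i_j)}\prod_{j<K}B_j[i_{j+1},i_j]=(q^k-1)\operatorname{Tr}(M^k),\qquad M=B_{a-1}\cdots B_0 .
\]
The product $M$ is defined because each row of $B_j$ has finitely many nonzero entries, and the trace converges because the term of $(i_j)$ has order at least $\frac1d\sum_j(pi_{j+1}-i_j)=\frac{p-1}d\sum_ji_j$.

Let $D(z)=\exp(-\sum_k\operatorname{Tr}(M^k)z^k/k)$, so that $L_u(z,f,T)=D(z)/D(qz)$. Let $M_J$ be the product of the upper left $J\times J$ blocks of the $B_j$. Then $\operatorname{Tr}(M_J^k)$ is the sum over sequences with all $i_j<J$, so it tends $\pi$-adically to $\operatorname{Tr}(M^k)$. For a finite matrix, $\exp(-\sum_k\operatorname{Tr}(M_J^k)z^k/k)=\det(1-zM_J)=\sum_n(-z)^n\sum_{|S_0|=n}\det M_J[S_0,S_0]$. The Cauchy--Binet formula $\det(XY)[S',S]=\sum_{S''}\det X[S',S'']\det Y[S'',S]$ turns the coefficient of $(-z)^n$ into the sum \eqref{eq:minors} restricted to $S_j\subset[J]$. The term of $(S_j)$ has order at least $\frac{p-1}d\sum_j\|S_j\|$, by the same estimate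 as before, so these sums converge to $\Delta_n$. The coefficient of $z^n$ in $D$ is a fixed rational polynomial in the first $n$ traces, so $D(z)=\sum(-1)^n\Delta_nz^n$. Finally $\prod_{j<J}L_u(q^jz,f,T)=D(z)/D(q^Jz)\to D(z)$, since $D$ has integral coefficients.
\end{proof}

\section{The cancellation for $p=23$}\label{sec:example}

Take $d=5$, $e=3$, $q=p=23$ and $u=11$, the smallest instance of Theorem~\ref{thm:counter}(a). For $a=1$, Proposition~\ref{prop:minors} says that $\Delta_2$ is the sum of the principal $2\times2$ minors of the matrix $(\gamma_{23i-h+11})$. In the minor on $\{i,i'\}$ both products have index sum $22(i+i')+22$, so for $\{i,i'\}\ne\{0,1\}$ the minor has order at least $66/5$, hence at least $14$. The minor on $\{0,1\}$ is $\gamma_{11}\gamma_{33}-\gamma_{10}\gamma_{34}$. Listing the solutions $(r,s)$ of $5r+3s=\ell$, all smaller than $23$, we find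
\[
\gamma_{11}=\frac{\hat\lambda^2\pi^3}{1!\,2!},\quad
\gamma_{10}=\frac{\pi^2}{2!\,0!},\quad
\gamma_{34}=\frac{\hat\lambda^3\pi^8}{5!\,3!}+\frac{\hat\lambda^8\pi^{10}}{2!\,8!},\quad
\gamma_{33}=\frac{\hat\lambda\pi^7}{6!\,1!}+\frac{\hat\lambda^6\pi^9}{3!\,6!}+\frac{\hat\lambda^{11}\pi^{11}}{0!\,11!}.
\]
The costs are the exponents of $\hat\lambda$ in the first terms. The identity costs $2+1$ and the transposition costs $0+3$, so $A_2(11)=3$, both permutations are optimal, and $22\,P(2)=\frac{22}5+\frac{22+6}5=10$. Both products begin at $\pi^{10}$, as predicted, but $5!\,3!=6!$, and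
\[
\gamma_{11}\gamma_{33}-\gamma_{10}\gamma_{34}=\hat\lambda^3\pi^{10}\Bigl(\frac1{2\cdot720}-\frac1{2\cdot720}\Bigr)+\hat\lambda^8\pi^{12}\Bigl(\frac1{8640}-\frac1{161280}\Bigr)+O(\pi^{14}).
\]
The first bracket is $H_2(11)=0$; the second is $53/483840$, a $23$-adic unit. So $\Delta_2$ has order $12$, not $10$, both $T$-adically and at every $T=\pi_m$. Since $P$ has a vertex at $2$ and all points $(n,\operatorname{ord}\Delta_n/22)$ lie on or above $P$, as the next section shows, no Newton polygon passes through $(2,P(2))$.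

Three things remain to be done in general: to show that only the sets $S_j=[n]$ contribute to the leading term, to show that $P$ is strictly convex, and to evaluate $H_n$ along arithmetic progressions of primes.

\section{Leading terms}\label{sec:leading}

\subsection{The assignment problem and the shape of $P$}

For $n$-element sets $S',S\subset\mathbb{N}$ let $A(t;S',S)$ be the minimum of $\sum_{i\in S'}s(pi-\tau(i)+t)$ over bijections $\tau:S'\to S$, so that $A_n(t)=A(t;[n],[n])$. We view $\tau$ as a set of pairs $(i,\tau(i))$; each pair costs at most $d-1$.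

\begin{lemma}\label{lem:cost}
Let $t\in\mathbb{Z}$ and $n\in\mathbb{N}$.
\begin{itemize}
\item[(a)] If $\rho'=|S'\setminus[n]|$ and $\rho=|S\setminus[n]|$, then $A(t;S',S)\ge A_n(t)-(d-1)(\rho+\rho')$.
\item[(b)] $|A_{n+1}(t)-A_n(t)|\le d-1$.
\item[(c)] If $p\nmid d$, then $A_{n+d}(t)=A_n(t)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) At least $n-\rho-\rho'$ pairs of a minimizing bijection lie in $[n]\times[n]$. Keep them and complete them to a permutation of $[n]$ by at most $\rho+\rho'$ new pairs.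

(b) Extending an optimal permutation of $[n]$ by the pair $(n,n)$ gives $A_{n+1}\le A_n+d-1$. Conversely, let $\tau$ be optimal for $[n+1]$. If $\tau(n)=n$, delete that pair. Otherwise replace the pairs $(n,\tau(n))$ and $(\tau^{-1}(n),n)$ by $(\tau^{-1}(n),\tau(n))$. Either way $A_n\le A_{n+1}+d-1$.

(c) Give row $i$ the label $pi+t$ and column $h$ the label $h$, both in $\mathbb{Z}/d$. The cost of matching labels $x$ and $y$ is $s(x-y)$; it vanishes for $x=y$, and $s(x-y)\le s(x-v)+s(v-y)$ because $\overline{y_1+y_2}\le\overline{y_1}+\overline{y_2}$. Adding one row and one column with the same label $v$ does not change the minimal cost. It does not increase it, as the two can be matched. It does not decrease it: if they are matched, delete them; if a row $x$ is matched to the new column and the new row to a column $y$, match $x$ with $y$ instead, which costs no more by the triangle inequality. Passing from $[n]$ to $[n+d]$ adds $d$ rows and $d$ columns, and as $p\nmid d$ both sets of new labels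 are all of $\mathbb{Z}/d$.
\end{proof}

\begin{lemma}\label{lem:shape}
Assume $(\star)$ and let $\nu_n=P(n)-P(n-1)$ for $n\ge1$. Then $\nu_n<\nu_{n+1}$ and $\nu_{n+d}=\nu_n+1$ for all $n\ge1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cost}(b), $A_{n+1}-2A_n+A_{n-1}\ge-2(d-1)$, so \eqref{eq:P} gives $\nu_{n+1}-\nu_n\ge\frac1d-\frac{2(d-1)(d-e)}{d(p-1)}$, which is positive exactly by $(\star)$. Also $\nu_n=\frac{n-1}d+\frac1{ad(p-1)}\sum_j\bigl(u_j+(d-e)(A_n(u_j)-A_{n-1}(u_j))\bigr)$, and the sum is $d$-periodic in $n$ by Lemma~\ref{lem:cost}(c).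
\end{proof}

\subsection{The coefficient of $\pi^{N_n}$}

Put
\[
W_n(t)=\frac1d\Bigl((p-1)\binom n2+nt+(d-e)A_n(t)\Bigr),\qquad N_n=\sum_{j<a}W_n(u_j)=a(p-1)P(n).
\]
By \eqref{eq:srw}, $W_n(t)=\sum_iw(pi-\tau(i)+t)$ for an optimal $\tau$, so $W_n(t)$ and $N_n$ are integers. We first treat the minors on $[n]$.

\begin{lemma}\label{lem:principal}
Let $p>d$, $0\le t\le p-1$ and $1\le n\le d$. There are $H_n^{(l)}(t)\in\mathbb{Z}_p$, independent of $\lambda$, with $H_n^{(0)}(t)=H_n(t)$ and
\[
\det(\gamma_{pi-h+t})_{i,h\in[n]}=\sum_{l\ge0}H_n^{(l)}(t)\,\hat\lambda^{A_n(t)+dl}\,\pi^{W_n(t)+(d-e)l}.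
\]
\end{lemma}

\begin{proof}
Expand the determinant and each entry by Lemma~\ref{lem:gamma}. A term is given by $\tau$ and by $l_i\ge0$. The cost $\sum_is_i$ of $\tau$ is congruent modulo $d$ to $e^{-1}((p-1)\binom n2+nt)$, which does not depend on $\tau$, so it equals $A_n(t)+dl'$ with $l'\ge0$. With $l=l'+\sum_il_i$, the exponent of $\hat\lambda$ is $A_n(t)+dl$ and that of $\pi$ is $W_n(t)+(d-e)l$. The terms with $l=0$ have $\tau$ optimal and all $l_i=0$; since $n\le d$ we have $r_i,s_i<p$, so $E_{r_i}E_{s_i}=1/(r_i!\,s_i!)$.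
\end{proof}

Moving an element of $S_j$ out of $[n]$ raises $\|S_j\|$, which costs a multiple of $(p-1)/d$ in the order, but it may lower the minimal cost in two adjacent factors. Hypothesis $(\star)$ says that the first effect is the larger one.

\begin{proposition}\label{prop:leading}
Assume $(\star)$ and put $\rho_j=|S_j\setminus[n]|$. The term of $(S_j)$ in \eqref{eq:minors} has order at least
\begin{equation}\label{eq:bound}
N_n+\frac{p-1-2(d-1)(d-e)}d\sum_{j<a}\rho_j .
\end{equation}
Hence $\operatorname{ord}_\pi\Delta_n\ge N_n$ for all $n$, and $\mathrm{NP}_{u,T}(f)\ge P$, $\mathrm{NP}_{u,m}(f)\ge P$. If $\Lambda_n\in\mathbb{Z}_q$ denotes the coefficient of $\pi^{N_n}$ in $\Delta_n$, then for $1\le n\le d$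
\[
\Lambda_n=\varepsilon\prod_{j<a}H_n(u_j)\qquad\text{with $\varepsilon$ a power of $\hat\lambda$.}
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:gamma} and \eqref{eq:srw}, each term of $\det B_j[S_{j+1},S_j]$ has order at least $\frac1d\bigl(p\|S_{j+1}\|-\|S_j\|+nu_j+(d-e)A(u_j;S_{j+1},S_j)\bigr)$. With Lemma~\ref{lem:cost}(a),
\begin{equation}\label{eq:factor}
\operatorname{ord}_\pi\det B_j[S_{j+1},S_j]\ge W_n(u_j)+\frac{p\,\omega_{j+1}-\omega_j-(d-1)(d-e)(\rho_j+\rho_{j+1})}d,
\end{equation}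
where $\omega_j=\|S_j\|-\binom n2$. We have $\omega_j\ge\rho_j$, because $S_j$ arises from $[n]$ by replacing $\rho_j$ elements smaller than $n$ by elements at least $n$. Summing \eqref{eq:factor} over the cyclic index $j$ gives \eqref{eq:bound}. So $\Delta_n\in\pi^{N_n}\mathbb{Z}_q[[\pi]]$, whence also $\operatorname{ord}_{\pi_m}\Delta_n(\pi_m)\ge N_n$. Thus $P$, which is convex by Lemma~\ref{lem:shape}, lies below the defining points of each Newton polygon, and therefore below the polygon. By $(\star)$, only the tuple with all $S_j=[n]$ contributes to $\Lambda_n$. Lemma~\ref{lem:principal}, with $\sigma^j$ applied, shows that its $j$-th factor is $\hat\lambda^{p^jA_n(u_j)}H_n(u_j)\pi^{W_n(u_j)}$ plus higher terms.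
\end{proof}

A point above $P$ could still be ignored by the convex hull if $P$ were linear there. Strict convexity excludes this.

\begin{lemma}\label{lem:vertex}
Assume $(\star)$ and let $n\ge1$. Then $\mathrm{NP}_{u,T}(f)$ takes the value $P(n)$ at $n$ if and only if $\Lambda_n\ne0$, and $\mathrm{NP}_{u,m}(f)$ takes the value $P(n)$ at $n$ if and only if $\Lambda_n\in\mathbb{Z}_q^\times$. A Newton polygon that agrees with $P$ at $n-1$ and $n$ agrees with it on $[n-1,n]$.
\end{lemma}

\begin{proof}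
Write $\Delta_n=\pi^{N_n}(\Lambda_n+\pi G)$ with $G\in\mathbb{Z}_q[[\pi]]$. Then $\operatorname{ord}_T\Delta_n=N_n$ if and only if $\Lambda_n\neq0$. At $T=\pi_m$ the order is $N_n$ if and only if $\Lambda_n$ is a unit, since a nonunit lies in $p\mathbb{Z}_q$ and $\operatorname{ord}_{\pi_m}p>0$. Let $\mathrm{NP}$ be one of the polygons and $(n,y_n)$ its defining points; $y_n\ge P(n)$. If $y_n=P(n)$, then $P(n)\le\mathrm{NP}(n)\le y_n$ gives equality. If $y_n>P(n)$, choose $\epsilon>0$ at most $y_n-P(n)$ and at most $(\nu_{n+1}-\nu_n)/2$. Raising the value of $P$ at $n$ by $\epsilon$ gives a polygon that is still convex and still below all defining points, so $\mathrm{NP}(n)\ge P(n)+\epsilon$. For the last claim, $\mathrm{NP}$ is convex, so it lies below the chord, which is $P$.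
\end{proof}

Proposition~\ref{prop:leading} and Lemma~\ref{lem:vertex} give the tool for all counterexamples.

\begin{corollary}\label{cor:fail}
Assume $(\star)$ and let $1\le n\le d$. If $H_n(u_j)\in p\mathbb{Z}_{(p)}$ for some $j$, then $\mathrm{NP}_{u,m}(f)$ exceeds $P$ at $n$ for every $m$. If $H_n(u_j)=0$ for some $j$, then $\mathrm{NP}_{u,T}(f)$ exceeds $P$ at $n$; otherwise it equals $P$ at $n$.
\end{corollary}

\section{The counterexamples}\label{sec:counter}

To evaluate $H_n(u_j)$ we need the digits of $u$ in terms of $p$, $c$ and $\mu$.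

\begin{lemma}\label{lem:digits}
Let $\mu_j\in[0,c)$ be the integer with $p^j\mu_j\equiv\mu\pmod c$. Then $u_j=(p\mu_{j+1}-\mu_j)/c$ for all $j\ge0$.
\end{lemma}

\begin{proof}
Let $U_j=\sum_{l<a}u_{j+l}p^l\in[0,q-2]$. Then $U_0=u$ and $pU_{j+1}=U_j+u_j(q-1)$. Hence $U_{j+1}\equiv p^{a-1}U_j\pmod{q-1}$, and by induction $U_j=(q-1)\mu_j'/c$ with an integer $\mu'_j\in[0,c)$. Dividing the relation by $(q-1)/c$ gives $p\mu'_{j+1}=\mu'_j+cu_j$. So $p^j\mu_j'\equiv\mu\pmod c$, and $\mu_j'=\mu_j$ as $p\nmid c$.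
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
\emph{Cases} (a) \emph{and} (b). The family is designed as follows. If $p\equiv e\pmod d$, moving down one row adds $1$ to the cost modulo $d$; if $t\equiv1\pmod d$, the entry $(0,1)$ has cost $0$. With $\beta\equiv e^{-1}$ the $2\times2$ cost matrix then has rows $(\beta,0)$ and $(\beta+1,1)$, so both permutations are optimal. The two terms of $H_2(t)$ will agree when $t-1=(p-e)/\beta$, and a digit close to $p/\beta$ points to a character of order $\beta$.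

Since $e\beta=d+1$, we have $\gcd(e,d)=1$, $e^{-1}\equiv\beta\pmod d$ and $\gcd(e,\beta d)=1$, so Dirichlet's theorem applies. Also $d\ge(\beta+1)\beta-1>\beta+1$ and $d\ge2e-1>e$. The character has order $\beta$, as $0<e-\beta<\beta$ and $\gcd(e-\beta,\beta)=1$. Write $p=e+\beta dk$; then $k\ge1$ because $p>2d-1>e$. From $p\mu_1\equiv\mu=e-\beta\equiv p\pmod\beta$ we get $\mu_1=1$, so $t:=u_0=(p-e+\beta)/\beta=dk+1$. For $\ell=pi-h+t$:
\[
\begin{array}{c|c|c|c}
(i,h)&\ell&s(\ell)&r(\ell)\\ \hline
(0,0)&dk+1&\beta&k-1\\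
(0,1)&dk&0&k\\
(1,0)&(\beta+1)dk+e+1&\beta+1&(\beta+1)k-1\\
(1,1)&(\beta+1)dk+e&1&(\beta+1)k
\end{array}
\]
Both permutations cost $\beta+1$, and
\[
H_2(t)=\frac1{(k-1)!\,\beta!\,((\beta+1)k)!}-\frac1{k!\,((\beta+1)k-1)!\,(\beta+1)!}=\frac1{k!\,((\beta+1)k)!}\Bigl[\frac k{\beta!}-\frac{(\beta+1)k}{(\beta+1)!}\Bigr]=0 .
\]
Corollary~\ref{cor:fail} gives (b). For $\beta=2$, $e=3$ we have $d=5$, $\beta d=10$, and $2\mid q-1$ for every $a$, which is (a).

\emph{Case} (c). Write $p=13k+2$. Here $e^{-1}\equiv2$, all digits are $t=0$, and we take $n=3$. In row $0$ the costs are $s(0)=0$, $s(-1)=11$, $s(-2)=9$, and $r(0)=0$. For $\ell=pi-h$ the pairs $(s,r)$ are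
\[
(1,1):(2,k-1),\qquad(1,2):(0,k),\qquad(2,1):(6,2k-3),\qquad(2,2):(4,2k-2).
\]
Both permutations that fix $0$ cost $6$, and the others cost at least $9$. So
\[
H_3(0)=\frac1{(k-1)!\,2!\,(2k-2)!\,4!}-\frac1{k!\,(2k-3)!\,6!}=\frac{15k-(2k-2)}{720\,k!\,(2k-2)!}=\frac p{720\,k!\,(2k-2)!}.
\]
This is a nonzero element of $p\mathbb{Z}_{(p)}$. By Corollary~\ref{cor:fail}, $\mathrm{NP}_{0,m}(f)$ exceeds $P$ at $3$, while $\mathrm{NP}_{0,T}(f)$ equals $P$ at $3$.

\emph{Case} (d). Write $p=25k+6$. As $p\equiv1\pmod5$, we have $5\mid q-1$, all $\mu_j=4$, and all digits equal $t=4(p-1)/5=20k+4$. Here $e^{-1}\equiv3$ and $n=2$. The values $\ell=20k+4,\ 20k+3,\ 45k+10,\ 45k+9$ give the pairs $(s,r)$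
\[
(0,0):(2,4k),\qquad(0,1):(4,4k-1),\qquad(1,0):(0,9k+2),\qquad(1,1):(2,9k+1).
\]
Both permutations cost $4$, and
\[
H_2(t)=\frac1{(4k)!\,(9k+2)!}\Bigl[\frac{9k+2}{2!\,2!}-\frac{4k}{4!}\Bigr]=\frac{50k+12}{24\,(4k)!\,(9k+2)!}=\frac{p}{12\,(4k)!\,(9k+2)!}\in p\mathbb{Z}_{(p)}.
\]
Corollary~\ref{cor:fail} applies.
\end{proof}

\section{The criterion and the case $e=1$}\label{sec:criterion}

The formula for $\Lambda_n$ stops at $n=d$: beyond it the $r_i$ can reach $p$, where $E_r$ is no longer $1/r!$. To prove equality of the whole polygon we pass through $m=1$, where the polygon is determined by its first $d$ slopes. We fix embeddings of an algebraic closure of $\mathbb{Q}$ into $\mathbb{C}$ and $\mathbb{C}_p$ and use the theorem of Weil \cite{Weil} (see also \cite{Deligne}): if $p\nmid d$, then $L_u(z,f,\psi_1)$ is a polynomial of degree $d$ whose reciprocal roots are algebraic integers $\alpha$ with $\alpha\bar\alpha\in\{1,q\}$.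

\begin{lemma}\label{lem:weil}
Let $p\nmid d$, and let $\eta_1\le\dots\le\eta_d$ be the $q$-adic slopes of $L_u(z,f,\psi_1)$. The slopes of $\mathrm{NP}_{u,1}(f)$ form the multiset $\{\eta_i+j:1\le i\le d,\ j\ge0\}$, and the first $d$ of them are $\eta_1,\dots,\eta_d$.
\end{lemma}

\begin{proof}
The reciprocal roots of $C_u(z,f,\pi_1)=\prod_jL_u(q^jz,f,\psi_1)$ are the $q^j\alpha$, which gives the multiset. Both $\alpha$ and $\bar\alpha$ are algebraic integers with product $1$ or $q$, so $0\le\eta_i\le1$. Hence $\eta_i\le1\le\eta_{i'}+j$ for $j\ge1$.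
\end{proof}

For $0\le t\le p-1$ and $i\in[d]$ write
\begin{equation}\label{eq:vR}
pi+t=dR_i+v_i,\qquad0\le v_i<d .
\end{equation}
Then $0\le R_i<p$, and the $v_i$ are distinct when $p\nmid d$.

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Necessity and the last statement are Corollary~\ref{cor:fail}. Assume that $H_n(u_j)$ is a unit for all $1\le n\le d-1$ and all $j$. The number $H_d(t)$ is always a unit: $i\mapsto v_i$ is a permutation of $[d]$, it is the only one of cost $0$, and it has $s_i=0$ and $r_i=R_i$, so $H_d(t)=\pm\prod_i1/R_i!$. By Proposition~\ref{prop:leading}, $\Lambda_1,\dots,\Lambda_d$ are units. By Lemma~\ref{lem:vertex}, $\mathrm{NP}_{u,1}(f)=P$ on $[0,d]$, so $\eta_i=\nu_i$ for $1\le i\le d$ by Lemma~\ref{lem:weil}. Since $\nu_i+j=\nu_{i+jd}$ by Lemma~\ref{lem:shape}, the slopes of $\mathrm{NP}_{u,1}(f)$ are the $\nu_n$, $n\ge1$, and $\mathrm{NP}_{u,1}(f)=P$ everywhere. Lemma~\ref{lem:vertex} for $m=1$ now shows that $\Lambda_n$ is a unit for every $n\ge1$, and the same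 lemma for arbitrary $m$ and for $T$ shows that all the polygons equal $P$.
\end{proof}

For $e=1$ many permutations can be optimal, but along them $r_i$ depends only on the row. The factors $1/r_i!$ come out of the sum, and what remains is a Vandermonde determinant.

\begin{proof}[Proof of Theorem~\ref{thm:eone}]
For $e=1$, $(\star)$ reads $p>2(d-1)^2+1$. Let $1\le n\le d$ and $0\le t\le p-1$. The cost $s_i=\overline{v_i-\tau(i)}$ is $v_i-\tau(i)$ if $\tau(i)\le v_i$ and $v_i-\tau(i)+d$ otherwise, so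
\[
\sum_is_i=\sum_iv_i-\binom n2+d\cdot\#\{i:\tau(i)>v_i\}.
\]
Let $\tau(i)$ be the number of $i'\in[n]$ with $v_{i'}<v_i$. This is a permutation, and $\tau(i)\le v_i$ because the $v_{i'}$ are distinct elements of $\mathbb{N}$. Hence $\operatorname{Opt}_n(t)=\{\tau:\tau(i)\le v_i\text{ for all }i\}$, and for these $\tau$ we have $r_i=(pi+t-v_i)/d=R_i$. The other permutations contribute $0$ to the determinant below, by the convention on $1/r!$, and $1/(v-h)!=v(v-1)\cdots(v-h+1)/v!$ for all $v,h\in\mathbb{N}$. Therefore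
\[
H_n(t)=\prod_i\frac1{R_i!}\cdot\det\Bigl(\frac1{(v_i-h)!}\Bigr)_{i,h\in[n]}=\frac{\det\bigl(v_i(v_i-1)\cdots(v_i-h+1)\bigr)}{\prod_iR_i!\,v_i!}=\frac{\prod_{i<i'}(v_{i'}-v_i)}{\prod_iR_i!\,v_i!},
\]
where column operations reduce the monic polynomial of degree $h$ in column $h$ to $v_i^h$. This is a $p$-adic unit, as $0<|v_{i'}-v_i|<d<p$, and Theorem~\ref{thm:criterion} applies.

For $d\le4$ the only $e$ prime to $d$ are $1$ and $d-1$, covered by the first part and by (K2). The same two results cover $d=5$, $e=1,4$, and Theorem~\ref{thm:counter}(d) and (a) show failure for $e=2$ and $e=3$.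
\end{proof}

\section{Dependence on $p$}\label{sec:dichotomy}

In Section~\ref{sec:counter} the number $H_n$ was a unit times a polynomial in $k$, and $k$ is congruent modulo $p$ to a fixed fraction. This is the general pattern. We normalize $1/r_i!$ by $1/R_i!$, which does not depend on $\tau$.

For $\tau$ a permutation of $[n]$, $n\le d$, put $\kappa_i=(\tau(i)+es_i-v_i)/d$. By \eqref{eq:srw} and \eqref{eq:vR}, $r_i=R_i-\kappa_i$, so $\kappa_i$ is an integer; it exceeds $-1$ since $v_i<d$, so $\kappa_i\ge0$. The data $v_i$, $s_i$, $\kappa_i$ and $\operatorname{Opt}_n(t)$ depend only on $n$, $d$, $e$ and the classes $\bar p,\bar t$ of $p,t$ modulo $d$. For $\theta\in\mathbb{Q}$ put $y_i=(v_i+\theta)/d$ and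
\begin{equation}\label{eq:calH}
\mathcal{H}_n(e,\bar p,\bar t,\theta)=\sum_{\tau\in\operatorname{Opt}_n(t)}\operatorname{sgn}(\tau)\prod_{i\in[n]}\frac{y_i(y_i+1)\cdots(y_i+\kappa_i-1)}{s_i!}\in\mathbb{Q}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
For given $(c,d)$ let $\mathcal{S}$ be the set of values \eqref{eq:calH} with $1\le n\le d-1$, $1\le e<d$ prime to $d$, $\bar p\in(\mathbb{Z}/d)^\times$, $\bar t\in\mathbb{Z}/d$ and $\theta\in\{0,\frac1c,\dots,\frac{c-1}c\}$. It is finite. Let $N_0(c,d)$ be the maximum of $c$, of $2(d-1)^2+1$, and of the primes that divide the numerator or denominator of a nonzero element of $\mathcal{S}$. Let $p>N_0(c,d)$; then $(\star)$ holds for every $e$.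

Let $t=u_j$ and $\theta=\mu_j/c$. Lemma~\ref{lem:digits} gives $t\equiv-\theta\pmod p$, so $R_i=(pi+t-v_i)/d\equiv-y_i\pmod p$. We have
\[
\frac1{r_i!}=\frac{R_i(R_i-1)\cdots(R_i-\kappa_i+1)}{R_i!},
\]
also when $r_i<0$, since then $\kappa_i>R_i\ge0$ and the numerator contains the factor $0$. The numerator is congruent to $(-1)^{\kappa_i}y_i(y_i+1)\cdots(y_i+\kappa_i-1)$, and $\sum_i\kappa_i=\frac1d\bigl(\binom n2+eA_n(t)-\sum_iv_i\bigr)$ is the same for all optimal $\tau$. Hence
\[
H_n(u_j)\equiv\pm\Bigl(\prod_iR_i!\Bigr)^{-1}\mathcal{H}_n(e,\bar p,\bar t,\theta)\pmod p .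
\]
As $R_i<p$, and by the choice of $N_0$, the number $H_n(u_j)$ is a unit if and only if $\mathcal{H}_n\ne0$. Theorem~\ref{thm:criterion} gives the equivalence. Finally, $\mu_j$ is determined by $\mu$, $j$ and $p\bmod c$, and $cu_j=p\mu_{j+1}-\mu_j$ is determined modulo $cd$ by $\mu_j$, $\mu_{j+1}$ and $p\bmod cd$, so $u_j\bmod d$ is too. Thus the numbers to be tested, as $j$ runs over $\mathbb{N}$, depend only on $(e,\ p\bmod cd,\ \mu)$.
\end{proof}

\begin{example}
In case (d) of Theorem~\ref{thm:counter}, $\theta=\frac45$, $v_0=4$, $v_1=0$, so $y_0=\frac{24}{25}$ and $y_1=\frac4{25}$. The identity has $(\kappa_0,\kappa_1)=(0,1)$ and the transposition has $(1,0)$, so $\mathcal{H}_2=\frac{y_1}{2!\,2!}-\frac{y_0}{4!\,0!}=\frac1{25}-\frac1{25}=0$, although $H_2(t)\neq0$.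
\end{example}

\section{The true polygon for $d=5$, $e=3$, $p\equiv3\pmod{10}$}\label{sec:true}

When $H_n$ vanishes, the order of $\Delta_n$ is decided by the next coefficient $H_n^{(1)}$ in Lemma~\ref{lem:principal}, provided the other tuples in \eqref{eq:minors} stay out of range. The latter needs more than $(\star)$, and this is where $p>37$ enters.

\begin{proof}[Proof of Theorem~\ref{thm:true}]
Write $p=10k+3>37$, so $k\ge4$. All digits equal $t=(p-1)/2=5k+1$. For $\ell=pi-h+t=5(2i+1)k+3i+1-h$ and $e^{-1}\equiv2$ we get $s\equiv i+2-2h\pmod5$ and $r=(2i+1)k+(3i+1-h-3s)/5$. The pairs $(s,r)$ are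
\[
\begin{array}{c|cccc}
&h=0&h=1&h=2&h=3\\ \hline
i=0&(2,k-1)&(0,k)&(3,k-2)&(1,k-1)\\
i=1&(3,3k-1)&(1,3k)&(4,3k-2)&(2,3k-1)\\
i=2&(4,5k-1)&(2,5k)&(0,5k+1)&(3,5k-1)\\
i=3&(0,7k+2)&(3,7k)&(1,7k+1)&(4,7k-1)
\end{array}
\]
We denote a permutation by the word $\tau(0)\tau(1)\cdots$ and omit the argument $t$.

\emph{Leading coefficients.} For $n=1$, $A_1=2$ and $H_1=1/((k-1)!\,2!)$ is a unit. For $n=5$, $A_5=0$ and $H_5$ is a unit, as in the proof of Theorem~\ref{thm:criterion}. For $n=2$, $A_2=3$, both permutations are optimal, and $H_2=0$ by Section~\ref{sec:counter}. For $n=3$, the permutations $012$ and $102$ cost $3$, and $021$, $120$, $201$, $210$ cost $2+4+2$, $0+4+4$, $3+3+2$, $3+1+4$, that is, $8$. So $A_3=3$ and $H_3=H_2/(5k+1)!=0$.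

For $n=4$ all costs are congruent to $\sum_i(i+2)-2\sum_hh=2$ modulo $5$. Suppose $\tau$ costs $2$. Row $3$ must use column $0$ or $2$. Column $2$ costs $1$ and leaves row $2$ a cost of at least $2$, which is too much; so $\tau(3)=0$. Row $2$ cannot use column $3$ (cost $3$), and if it uses column $1$ (cost $2$), row $1$ costs at least $2$ more; so $\tau(2)=2$. Rows $0,1$ use columns $1,3$, at cost $0+2$ or $1+1$. Thus $A_4=2$, the optimal permutations are the $3$-cycle $1320$ and the transposition $3120$, and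
\[
H_4=\frac{\frac{3k}2-k}{k!\,(3k)!\,(5k+1)!\,(7k+2)!}
\]
is a unit. With $p-1=2t$, formula \eqref{eq:P} becomes $P(n)=\frac{n^2}{10}+\frac{A_n}{5t}$, with $A_1,\dots,A_5=2,3,3,2,0$.

\emph{Next coefficients.} By the proof of Lemma~\ref{lem:principal}, $H_n^{(1)}$ collects the optimal permutations with one entry changed from $(s,r)$ to $(s+5,r-3)$, and the permutations of cost $A_n+5$ with no entry changed. All factorials have argument below $p$. For $n=2$ we change in turn the entries $(0,0)$, $(1,1)$ of the identity and $(0,1)$, $(1,0)$ of the transposition: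
\begin{align*}
k!\,(3k)!\,H_2^{(1)}&=\frac{k(k-1)(k-2)(k-3)}{7!\,1!}+\frac{k\cdot3k(3k-1)(3k-2)}{2!\,6!}\\
&\qquad-\frac{k(k-1)(k-2)\cdot3k}{5!\,3!}-\frac{3k(3k-1)(3k-2)(3k-3)}{0!\,8!}.
\end{align*}
Over the common denominator $8!=40320$, after removing the factor $k$, the four numerators are $8k^3-48k^2+88k-48$, $756k^3-756k^2+168k$, $-168k^3+504k^2-336k$ and $-81k^3+162k^2-99k+18$. Hence
\[
k!\,(3k)!\,H_2^{(1)}=\frac{k\,(515k^3-138k^2-179k-30)}{40320}.
\]
Modulo $p$ we have $k\equiv-\frac3{10}$, and the cubic is congruent to $\frac{-13905-12420+53700-30000}{1000}=-\frac{21}8$. So $k!\,(3k)!\,H_2^{(1)}\equiv-\frac k{15360}$, a unit.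

For $n=3$, changes in rows $0,1$ contribute $H_2^{(1)}/(5k+1)!$, the change at $(2,2)$ contributes a multiple of $H_2=0$, and the permutations $021$, $120$, $201$, $210$ have signs $-,+,+,-$. Therefore
\[
k!\,(3k)!\,(5k+1)!\,H_3^{(1)}=k!\,(3k)!\,H_2^{(1)}+k^2(5k+1)\Bigl[-\frac{3(3k-1)}{96}+\frac{15(3k-1)}{576}+\frac{3(k-1)}{72}-\frac{5(k-1)}{144}\Bigr].
\]
The bracket is $\frac{-3(3k-1)+4(k-1)}{576}=-\frac{5k+1}{576}$. With $5k+1\equiv-\frac12$ and $k\equiv-\frac3{10}$ we get $-\frac{k^2(5k+1)^2}{576}\equiv\frac k{7680}$, so the total is congruent to $-\frac k{15360}+\frac k{7680}=\frac k{15360}$, again a unit.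

\emph{The other tuples.} Let $n\in\{2,3\}$. By Lemma~\ref{lem:principal}, each factor $\det B_j[[n],[n]]$ has order $W_n+2$ with unit leading coefficient, so the tuple with all $S_j=[n]$ gives a term of order $N_n+2a$ with unit leading coefficient. For any other tuple let $g=\#\{j:\rho_j>0\}$, so $1\le g\le\sum_j\rho_j$. At least $a-2g$ factors have $S_{j+1}=S_j=[n]$, and for each of them the bound \eqref{eq:factor} improves by $2$. So \eqref{eq:bound} improves to
\[
N_n+\frac{p-17}5\sum_j\rho_j+2(a-2g)\ \ge\ N_n+2a+\frac{p-37}5\sum_j\rho_j\ >\ N_n+2a .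
\]
Together with Proposition~\ref{prop:leading} for $n=1,4,5$, this shows that for $0\le n\le5$ the series $\Delta_n$ has order $N_n+a\delta_n$ with unit leading coefficient, so it has this order also at every $T=\pi_m$.

\emph{The hull.} Let $Q$ be the polygon with $Q(n)=P(n)+\delta_n/(p-1)$ for $n\le5$ and $Q(n)=P(n)$ for $n\ge5$. As $2/(p-1)=1/t$, its values at $0,\dots,5$ are $0,\ \frac1{10}+\frac2{5t},\ \frac4{10}+\frac8{5t},\ \frac9{10}+\frac8{5t},\ \frac{16}{10}+\frac2{5t},\ \frac{25}{10}$, and its first five slopes are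
\[
\tfrac1{10}+\tfrac2{5t},\qquad\tfrac3{10}+\tfrac6{5t},\qquad\tfrac12,\qquad\tfrac7{10}-\tfrac6{5t},\qquad\tfrac9{10}-\tfrac2{5t}.
\]
They increase, since $t\ge21>6$. On $[4,\infty)$ we have $Q=P$, which is convex, so $Q$ is convex. It lies below all defining points of each Newton polygon and passes through those with $n\le5$, so each Newton polygon equals $Q$ on $[0,5]$. By Lemma~\ref{lem:weil} the five slopes are those of $L_u(z,f,\psi_1)$, and $t=(p-1)/2$ gives the stated list.
\end{proof}

\begin{thebibliography}{9}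
\bibitem{Deligne} Deligne, \emph{SGA $4\frac12$, Sommes trig.}
\bibitem{Weil} Weil, \emph{On some exponential sums}, 1948.
\bibitem{Zhang} Shenxing Zhang, \emph{On the Newton polygons of twisted $L$-functions of binomials}, arXiv:2109.14852 (2021).
\end{thebibliography}
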